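# Short random recursive trees: the lower tail of the height and the iterated logarithm

## 1. Trees of bounded height

Grow a tree one vertex at a time. Start with a root $v_1$. Given the tree $\mathcal T_n$ on $v_1,\dots,v_n$, add $v_{n+1}$ and attach it to one of the $n$ existing vertices, chosen uniformly at random. The result is the *random recursive tree*. Its height is $H_n=\max_{1\le k\le n}\mathrm{dist}(v_1,v_k)$, and we write
$$p_n(h)=\mathbf P(H_n\le h).$$
We begin with an easy question: if $h$ is fixed and $n\to\infty$, how small is $p_n(h)$?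

For $h=1$ the tree must be a star. The vertex $v_{m+1}$ chooses the root with probability $1/m$, so $p_n(1)=1/(n-1)!$ and $-\ln p_n(1)\sim n\ln n$. For $n=4$ there are $3!=6$ equally likely trees, of which one is a star and one is a path, so $p_4(1)=\frac16$ and $p_4(2)=\frac56$.

Two monotonicity facts will be used all the time. Since $H_n\le H_{n+1}$, the number $p_n(h)$ is nonincreasing in $n$. Clearly it is nondecreasing in $h$.

**A recursion.** The purpose of this step is to turn the tree into a generating function. For $n\ge2$ let $k$ be the size of the subtree of $\mathcal T_n$ rooted at $v_2$. The $(n-1)!$ recursive trees on $n$ vertices are equally likely. To build one with a given $k$, choose the other $k-1$ labels of the subtree among the $n-2$ labels $3,\dots,n$, then a recursive tree on the subtree, then one on the remaining $n-k$ vertices. The count is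
$$\binom{n-2}{k-1}(k-1)!\,(n-k-1)!=(n-2)!,$$
which does not depend on $k$. Hence $k$ is uniform on $\{1,\dots,n-1\}$, and given $k$ the subtree and the rest are, after order-preserving relabelling, independent copies of $\mathcal T_k$ and $\mathcal T_{n-k}$. Since $v_2$ is a child of the root, $H_n\le h$ means that the subtree has height at most $h-1$ and the rest has height at most $h$. So for $h\ge1$, $n\ge2$,
$$(n-1)\,p_n(h)=\sum_{k=1}^{n-1}p_k(h-1)\,p_{n-k}(h).\tag{1}$$
For example, $3p_4(2)=p_1(1)p_3(2)+p_2(1)p_2(2)+p_3(1)p_1(2)=1+1+\frac12$, so $p_4(2)=\frac56$ again.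

**Generating functions.** Put
$$F_h(z)=\sum_{n\ge1}p_n(h)z^n,\qquad G_h(z)=\sum_{n\ge1}\frac{p_n(h)}n z^n .$$
Then $F_h=zG_h'$, and $F_0=G_0=z$. Multiply (1) by $z^n$ and sum over $n\ge 2$ (the left side vanishes for $n=1$). The result is $zF_h'-F_h=F_{h-1}F_h$, that is,
$$zF_h'=F_h\,(1+F_{h-1})\qquad(h\ge1).\tag{2}$$
All series converge for $|z|<1$. Near $0$, the function $F_h/z$ equals $p_1(h)=1$ at $z=0$, and (2) says $(\ln (F_h/z))'=F_{h-1}/z=G_{h-1}'$. As $G_{h-1}(0)=0$,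
$$F_h=z\,e^{G_{h-1}},\qquad G_h'=e^{G_{h-1}}\qquad(h\ge1).\tag{3}$$
By induction on $h$ all these functions are entire: if $G_{h-1}$ is entire, so is $ze^{G_{h-1}}$, and its power series is that of $F_h$. In particular $G_h(z)=\int_0^ze^{G_{h-1}(t)}dt$. The first cases are $G_0=z$, $G_1=e^z-1$, $F_1=ze^z$, $F_2=z\exp(e^z-1)$. So each additional unit of height costs one exponential and one integration.

**Towers and iterated logarithms.** Write $e_0(v)=v$ and $e_{i+1}(v)=\exp(e_i(v))$, and let $\ln^{(k)}$ be the $k$-fold iterated logarithm, so $e_k(\ln^{(k)}n)=n$.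

**Proposition 1.** For each fixed $h\ge1$, $\;-\ln p_n(h)=(1+o(1))\,n\ln^{(h)}n$ as $n\to\infty$.

*Proof.* **Step 1: $-\ln p_n(h)$ is at least this large.** We bound one coefficient by the whole series. First, $G_j(z)\le e_j(z)$ for all $z\ge0$. This is an equality for $j=0$. If it holds for $j-1$, then $G_j'=e^{G_{j-1}}\le e^{e_{j-1}}=e_j\le e_1e_2\cdots e_j=e_j'$, because $e_i(z)\ge1$ for $i\ge1$, $z\ge0$; and $G_j(0)=0\le e_j(0)$. Now for $r>0$ we have $p_n(h)r^n\le F_h(r)=re^{G_{h-1}(r)}\le re^{e_{h-1}(r)}$. Take $r=\ln^{(h-1)}n$, so that $e_{h-1}(r)=n$. Then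
$$-\ln p_n(h)\ge(n-1)\ln r-n=(n-1)\ln^{(h)}n-n=(1-o(1))\,n\ln^{(h)}n .$$

**Step 2: $-\ln p_n(h)$ is at most this large.** We exhibit a cheap way to be short. For $h=1$ the exact formula gives it. For $h\ge2$ and $1\le k\le n$, suppose that $\mathcal T_k$ has height at most $h-1$ and that each of $v_{k+1},\dots,v_n$ chooses its parent among $v_1,\dots,v_k$. Then $H_n\le h$, so
$$p_n(h)\ge p_k(h-1)\prod_{m=k}^{n-1}\frac km\,,\qquad\text{hence}\qquad -\ln p_n(h)\le-\ln p_k(h-1)+n\ln\frac nk .\tag{4}$$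
Take $k=\lceil n/\ln^{(h-1)}n\rceil$. By induction the first term is at most $(1+o(1))k\ln^{(h-1)}k=O(n)$, and the second is at most $n\ln^{(h)}n$. Since $\ln^{(h)}n\to\infty$, the sum is $(1+o(1))n\ln^{(h)}n$. $\square$

So when $h$ is fixed, every generation removes one logarithm. What happens when $h$ grows with $n$, and in particular when $h$ is a fixed fraction of the typical height?

## 2. Heights below the typical one: what changes, and the statements

The typical height is known. Pittel: $H_n\sim e\ln n$ almost surely. Addario-Berry and Ford: $\mathbf E[H_n]=e\ln n-\frac32\ln\ln n+O(1)$. We use only the second, in the form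
$$\big|\mathbf E H_n-(e\ln n-\tfrac32\ln\ln n)\big|\le C_0\qquad(n\ge3).$$

Fix $0<\alpha<1$. For $n$ with $\alpha e\ln n\ge1$ define $\omega_\alpha(n)$ by
$$\mathbf P(H_n\le\alpha e\ln n)=\exp\Big(-\omega_\alpha(n)\,n^{1-\alpha}(\ln n)^{-\frac3{2e}}\Big).\tag{5}$$
It is known that $\omega_\alpha(n)\to\infty$ and that $\omega_\alpha(n)/\ln^{(k)}n\to0$ for every fixed $k\ge1$. The problem, whose source is Xinxin Chen and Heng Ma, "Atypical Decay Rates for Atypical Heights in Random Recursive Trees", arXiv:2604.20139 (2026), is to find an explicit $g$ with $\omega_\alpha(n)\asymp g(n)$. Here $\asymp$ means that the ratio lies between two positive constants for all large $n$; the constants, and $g$, may depend on $\alpha$.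

**Why the two halves of Section 1 break.** For the first half, we took $r=\ln^{(h-1)}n$. Once $h-1$ exceeds the number of logarithms needed to bring $n$ down to $1$, this $r$ is at most $1$ or undefined, and for $r\le1$ the bound $p_n(h)\le F_h(r)r^{-n}$ is empty, because $F_h(r)r^{-n}\ge p_1(h)r^{1-n}\ge1$. The culprit is the estimate $G_{h}(1)\le e_{h}(1)$. We shall see that $G_{h}(1)$ grows only linearly in $h$. For the second half, if $k\le n/2$ then the factor in (4) costs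
$$\sum_{m=k}^{n-1}\ln\frac mk\ge\sum_{3n/4\le m\le n-1}\ln\frac32\ge\Big(\frac n4-1\Big)\ln\frac32,$$
which is of order $n$, whereas (5) and $\omega_\alpha(n)=o(\ln n)$ give $-\ln\mathbf P(H_n\le\alpha e\ln n)=o(n)$. Forbidding almost all vertices to be parents is far too expensive.

**Notation for the answer.** For $y\ge1$ let
$$\ln^*y=\min\{k\ge0:\ln^{(k)}y\le1\}.$$
For $y>1$ and $k=\ln^*y$ this means $e_{k-1}(1)<y\le e_k(1)$. The towers are $e_1(1)=e$, $e_2(1)=e^e\approx15.15$, $e_3(1)\approx3.8\cdot10^6$, so $\ln^*2=1$, $\ln^*10=2$, $\ln^*10^6=3$. The function $\ln^*$ is nondecreasing, and $\ln^*y=1+\ln^*(\ln y)$ for $y\ge e$. Also $e_{k-1}(1)\ge k$ by induction (since $e^k\ge k+1$), so $\ln^*u\le u$ for $u\ge1$, and therefore $\ln^*y\le2+\ln\ln y$ for $y\ge e^e$. Finally put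
$$\lambda=e^{1/e},\qquad a_h=e^{h/e}h^{3/(2e)}\quad(h\ge1).$$
The number $a_h$ is, up to constants, the size $n$ at which the typical height is $h$; Lemma 2 makes this precise.

**Theorem 1.** For every fixed $\alpha\in(0,1)$,
$$\omega_\alpha(n)\asymp g(n):=\exp\Big(\tfrac1e\ln^*n\Big).$$

**Theorem 2.** There are absolute constants $0<c<C$ and $y_0$ such that for all integers $n,h\ge1$ with $y:=n/a_h\ge y_0$ and $h\ge\ln^*y+1$,
$$c\,\frac n{a_{h-\ln^*y}}\le-\ln\mathbf P(H_n\le h)\le C\,\frac n{a_{h-\ln^*y}} .$$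

**Theorem 3.** Let $G_0(z)=z$ and $G_j(z)=\int_0^ze^{G_{j-1}(t)}dt$. As $y=n/a_h\to\infty$, uniformly over $h\ge\ln^*y+1$,
$$-\ln\mathbf P(H_n\le h)=(1+o(1))\,n\ln r_{n,h},$$
where $r_{n,h}>1$ is the unique solution of $\ln r+G_{h-2}(r)=\ln n$. In particular, with $h=\lfloor\alpha e\ln n\rfloor$, $\;\omega_\alpha(n)\sim(r_{n,h}-1)\,n^\alpha(\ln n)^{3/(2e)}$.

Theorem 1 agrees with the known facts on $\omega_\alpha$: clearly $g(n)\to\infty$, and with $w=\ln^{(k)}n$ we have $\ln^*n=k+\ln^*w\le k+2+\ln\ln w$ for large $n$, so $g(n)=O((\ln w)^{1/e})=o(w)$.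

**Theorem 2 implies Theorem 1.** Let $h=\lfloor\alpha e\ln n\rfloor$, so that $\mathbf P(H_n\le\alpha e\ln n)=p_n(h)$. As $h=\alpha e\ln n+O(1)$, we have $a_h\asymp n^\alpha(\ln n)^{3/(2e)}$ and $y=n/a_h\asymp n^{1-\alpha}(\ln n)^{-3/(2e)}\to\infty$. For large $n$, $\ln n\le y\le n$, so $K:=\ln^*y$ is $\ln^*n-1$ or $\ln^*n$. Since $K=O(\ln\ln n)=o(\ln n)$, we have $h\ge K+1$ for large $n$ and $h/(h-K)\to1$. Hence
$$\frac{a_h}{a_{h-K}}=\lambda^K\Big(\frac h{h-K}\Big)^{3/(2e)}\asymp\lambda^{\ln^*n}=e^{\ln^*n/e},$$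
and Theorem 2 gives
$$-\ln\mathbf P(H_n\le\alpha e\ln n)\asymp\frac n{a_h}\cdot\frac{a_h}{a_{h-K}}\asymp n^{1-\alpha}(\ln n)^{-3/(2e)}e^{\ln^*n/e}.\qquad\square$$
If $\alpha$ ranges over a compact set $[\alpha_0,\alpha_1]\subset(0,1)$, every constant and every "for large $n$" in this deduction can be chosen in terms of $\alpha_0,\alpha_1$ only, and the constants of Theorem 2 are absolute. So the constants in Theorem 1 are uniform over such $\alpha$, and the same $g$ serves every $\alpha$.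

## 3. Recentering at $z=1$

The remedy for the first breakdown is to measure everything from $z=1$ rather than from $z=0$. The coefficients of $F_h$, $G_h$ and $G_h'$ are nonnegative and nondecreasing in $h$. So on $[0,\infty)$ the functions $G_h'$ are nondecreasing, $G_h$ is convex, and $G_j'\le G_h'$ for $j\le h$. Define
$$A_h=F_h(1)=G_h'(1),\qquad D_h(x)=G_h(1+x)-G_h(1)\quad(x\ge0).$$
Here $A_h=\sum_np_n(h)$ is the expected number of $n$ with $H_n\le h$, that is, the expected time the tree spends at height at most $h$. For instance $A_0=1$, $A_1=\sum_n1/(n-1)!=e$, $A_2=e^{e-1}$. We have $A_h\ge p_1(h)=1$, and $A_h$ is nondecreasing in $h$.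

By (3), for $h\ge1$, $A_h=e^{G_{h-1}(1)}$ and $G_h'(1+t)=e^{G_{h-1}(1)+D_{h-1}(t)}=A_he^{D_{h-1}(t)}$. Therefore
$$D_h(x)=A_h\int_0^xe^{D_{h-1}(t)}dt,\qquad F_h(1+x)=(1+x)\,A_h\,e^{D_{h-1}(x)}\qquad(h\ge1).\tag{6}$$
The growth of the values at $1$ sits in the numbers $A_h$; the tower mechanism sits in $D_h$. The next lemma says that level $h$ stays quiet up to $x\approx1/A_h$, and it also prepares the comparison of $A_h$ with $a_h$.

**Lemma 1.** (a) If $M\ge2$ and $p_M(h)\le\frac12$, then $A_h\le2eM$. (b) $F_h(z)\le4A_h$ for $1\le z\le1+\frac1{2A_h}$; consequently $D_h(x)\le2$ for $0\le x\le\frac1{2A_h}$.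

*Proof.* **Step 1: a monotone quantity.** Write $F=F_h$. Since $F_{h-1}\le F_h$, equation (2) gives $zF'\le F(1+F)$ for $z>0$; for $h=0$ this reads $z\le z(1+z)$. Put $q(z)=\dfrac{F(z)}{z(1+F(z))}$. Then
$$(\ln q)'=\frac{F'}F-\frac{F'}{1+F}-\frac1z=\frac{F'}{F(1+F)}-\frac1z\le0,$$
so $q$ is nonincreasing on $(0,\infty)$.

**Step 2: part (a).** We compare $q$ at $1$ and slightly to its left. Let $z_0=1-1/M$ and $f=F(z_0)$. From $q(1)\le q(z_0)$,
$$\frac1{1+A_h}=1-q(1)\ge1-\frac f{z_0(1+f)}=\frac{z_0-f(1-z_0)}{z_0(1+f)} .$$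
As $p_n(h)\le1$ always and $p_n(h)\le\frac12$ for $n\ge M$,
$$f\le\sum_{n\ge1}z_0^n-\frac12\sum_{n\ge M}z_0^n=\frac{z_0-\frac12z_0^M}{1-z_0},$$
so the numerator above is at least $\frac12z_0^M$. Also $1+f\le1+\frac{z_0}{1-z_0}=\frac1{1-z_0}=M$. Hence
$$1+A_h\le2Mz_0^{1-M}=2M\Big(1+\frac1{M-1}\Big)^{M-1}\le2eM .$$

**Step 3: part (b).** Now compare $q$ at $1$ and slightly to its right. Let $z=1+\theta/A_h$ with $0\le\theta\le\frac12$. Then
$$\frac{F(z)}{1+F(z)}=zq(z)\le zq(1)=\frac{A_h+\theta}{1+A_h},\qquad\text{so}\qquad1+F(z)\le\frac{1+A_h}{1-\theta}\le2(1+A_h)\le4A_h .$$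
Finally, for $0\le x\le\frac1{2A_h}$, $D_h(x)\le xG_h'(1+x)\le xF_h(1+x)\le4A_hx\le2$. $\square$

## 4. The mean occupation time $A_h$ has order $a_h$

**Lemma 2.** There is an absolute constant $C_1\ge1$ with $C_1^{-1}a_h\le A_h\le C_1a_h$ for all $h\ge1$.

*Proof.* **Step 1: $H_m$ is concentrated within $O(1)$ of its mean.** We know only the mean, but (1) tells us that a tree of size $4m$ often contains two independent trees of size at least $m$. Recall that $U$ stochastically dominates $V$ if $\mathbf P(U>t)\ge\mathbf P(V>t)$ for all $t$, and then $\mathbf EU\ge\mathbf EV$. Let $m\ge3$, let $X,X'$ be independent copies of $H_m$, and let $k$ be the size of the subtree of $v_2$ in $\mathcal T_{4m}$. If $m\le k\le3m$, both parts have size at least $m$ and $H_{4m}$ is at least the maximum of their two independent heights, so it dominates $\max(X,X')$. This has probability $\frac{2m+1}{4m-1}\ge\frac12$. In all other cases one part has size at least $m$,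 so $H_{4m}$ dominates $X$. Since $\mathbf E\max(X,X')=\mathbf EX+\frac12\mathbf E|X-X'|$,
$$\mathbf EH_{4m}\ge\mathbf EH_m+\tfrac14\mathbf E|X-X'| .$$
By the known expectation, $\mathbf EH_{4m}-\mathbf EH_m\le e\ln4+2C_0$. Put $C_2=4(e\ln4+2C_0)>0$. Averaging over $X'$ inside the absolute value (Jensen),
$$\mathbf E|H_m-\mathbf EH_m|\le\mathbf E|X-X'|\le C_2 .$$
For $m\le2$ the height is deterministic and the bound holds trivially. By Markov's inequality, for all $m$,
$$\mathbf P(H_m\le\mathbf EH_m+2C_2)\ge\tfrac12,\qquad\mathbf P(H_m\le\mathbf EH_m-2C_2)\le\tfrac12 .$$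

**Step 2: where the mean crosses $h$.** Let $f(t)=e\ln t-\frac32\ln\ln t$. It is increasing for $t\ge e$, because $tf'(t)=e-\frac3{2\ln t}>0$ there. For fixed $b>0$, $e\ln a_h=h+\frac32\ln h$, and $\ln(ba_h)=\frac he(1+o(1))$ gives $\ln\ln(ba_h)=\ln h-1+o(1)$. So
$$f(ba_h)=h+e\ln b+\tfrac32+o(1)\qquad(h\to\infty).$$

**Step 3: lower bound on $A_h$.** Choose $b_->0$ with $e\ln b_-+\frac32+C_0+2C_2\le-1$ and let $n_-=\lfloor b_-a_h\rfloor$. For large $h$, $\mathbf EH_{n_-}+2C_2\le f(b_-a_h)+C_0+2C_2\le h$. By Step 1, $p_{n_-}(h)\ge\frac12$, so $p_n(h)\ge\frac12$ for all $n\le n_-$, and $A_h\ge n_-/2$.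

**Step 4: upper bound on $A_h$.** Choose $b_+$ with $e\ln b_++\frac32-C_0-2C_2\ge1$ and let $n_+=\lceil b_+a_h\rceil$. For large $h$, $\mathbf EH_{n_+}-2C_2\ge f(b_+a_h)-C_0-2C_2\ge h$. By Step 1, $p_{n_+}(h)\le\frac12$, and Lemma 1(a) gives $A_h\le2en_+$.

Both bounds have order $a_h$, and finitely many small $h$ are absorbed into $C_1$. $\square$

In particular $G_{h-1}(1)=\ln A_h=\frac he+O(\ln h)$ as $h\to\infty$: linear, not a tower.

**Comparing levels.** For $s\ge1$, $i\ge0$ we have $a_{s+i}/a_s=\lambda^i(1+\frac is)^{3/(2e)}$. This is at least $\lambda^i$, and at most $e^{i/e}(1+i)^{3/(2e)}\le e^{5i/(2e)}\le e^i$. So $a_h$ is increasing in $h$, $\lambda^i\le a_{s+i}/a_s\le e^i$, and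
$$C_1^{-2}\lambda^i\le\frac{A_{s+i}}{A_s}\le C_1^2e^i\qquad(s\ge1,\ i\ge0).\tag{7}$$

## 5. The level at which the tower starts

Fix $x$ and let the level increase. As long as $A_sx\le\frac12$, $D_s(x)\le2$. Around the level with $A_sx\approx1$, $D_s(x)$ has order one. After that, (6) exponentiates once per level. The next lemma states this with matching towers, despite the factors $A_{s+i}$ and the integrations. It is the core of the argument: for $D_{h-1}(x)$ to become comparable with a power of $y$ or of $\ln y$, about $\ln^*y$ levels are needed between the starting level and $h$.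

**Lemma 3.** There are absolute constants $\ell\in\mathbb N$ and $L\ge2$ such that for all $s\ge1$, $i\ge0$:

(a) $D_{s+i}(x)\le e_{i+\ell}(1)$ for $0\le x\le\frac1{2A_s}$;

(b) $D_{s+i}(L/A_s)\ge e_{i+2}(1)$.

*Proof.* **Step 1: part (a), absorbing the factors into a shift.** By Lemma 1(b), $D_s(x)\le2$. For $i\ge1$, (6), the monotonicity of $D_{s+i-1}$ and (7) give
$$D_{s+i}(x)\le xA_{s+i}e^{D_{s+i-1}(x)}\le C_3e^i\,e^{D_{s+i-1}(x)},\qquad C_3=\tfrac12C_1^2 .$$
Choose $b\ge3$ with $C_3e^{1-b}\le\frac12$ and put $u_i=D_{s+i}(x)+i+b$. Substituting $D_{s+i-1}(x)=u_{i-1}-(i-1)-b$,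
$$u_i\le C_3e^{1-b}e^{u_{i-1}}+i+b\le\tfrac12e^{u_{i-1}}+(i+b).$$
Let $v=i-1+b\ge3$. Then $u_{i-1}\ge v$, and $i+b=v+1\le\frac12e^v\le\frac12e^{u_{i-1}}$. So $u_i\le e^{u_{i-1}}$. Since $u_0\le2+b$, iteration gives $D_{s+i}(x)\le u_i\le e_i(2+b)$. Take $\ell$ with $e_\ell(1)\ge2+b$.

**Step 2: part (b), a budget for the integrations.** To bound the integral in (6) from below we must give up a piece of the interval at every level. Halving the interval each time is too greedy: the factor $A_{s+i}/A_s$ is only guaranteed to grow like $\lambda^i$ with $\lambda\approx1.44$, and $(\lambda/2)^i\to0$. Instead we give up pieces of length proportional to $\lambda^{-i}$, which are summable and exactly paid for by $A_{s+i}$. Let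
$$L=\max\Big\{\frac{2C_1^2}{\lambda-1},\,2e^e\Big\},\qquad x=\frac L{A_s},\qquad x_i=x\big(1-\tfrac12\lambda^{-i}\big).$$
Since $G_s'\ge A_s$ on $[1,\infty)$, $D_s(x_0)\ge A_sx_0=L/2$. For $i\ge1$ we have $x_i-x_{i-1}=\frac x2(\lambda-1)\lambda^{-i}$, so by (6) and (7)
$$D_{s+i}(x_i)\ge A_{s+i}(x_i-x_{i-1})e^{D_{s+i-1}(x_{i-1})}\ge\frac{\lambda^iL}{C_1^2}\cdot\frac{(\lambda-1)\lambda^{-i}}2\,e^{D_{s+i-1}(x_{i-1})}\ge e^{D_{s+i-1}(x_{i-1})} .$$
As $x_i<x$, this yields $D_{s+i}(x)\ge e_i(L/2)\ge e_i(e^e)=e_{i+2}(1)$. $\square$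

## 6. Lower bound for $-\ln p_n(h)$

From here to the end of Section 7, $y=n/a_h\ge y_0$, $K=\ln^*y$ and $h\ge K+1$. The absolute constant $y_0$ is taken large enough for finitely many requirements stated as they occur. The first is $\ln^*y_0\ge\ell+3$, so $K\ge\ell+3\ge 3$ and $h\ge4$. By Lemma 2,
$$\frac{A_h}n\le\frac{C_1}y,\qquad\frac n{A_h}\le C_1y .$$

**Step 1: one coefficient against the series, using monotonicity.** There are at least $n/2$ integers in $[n/2,n]$, and $p_m(h)\ge p_n(h)$ for $m\le n$. So for $0<x\le1$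
$$F_h(1+x)\ge\sum_{n/2\le m\le n}p_m(h)(1+x)^m\ge\frac n2\,p_n(h)\,(1+x)^{n/2}.$$
Insert $F_h(1+x)=(1+x)A_he^{D_{h-1}(x)}\le2A_he^{D_{h-1}(x)}$ from (6), and $\frac n2\ln(1+x)\ge\frac{\ln2}2nx\ge\frac13nx$, valid for $0<x\le1$ by concavity of the logarithm. This gives
$$-\ln p_n(h)\ge\tfrac13nx-D_{h-1}(x)-\ln\frac{4A_h}n\ge\tfrac13nx-D_{h-1}(x),\tag{8}$$
where we require $y_0\ge4C_1$. The monotonicity is what makes the last logarithm harmless.

**Step 2: choose $x$.** The choice $x=1/(2A_{h-1})$ would make $D_{h-1}(x)\le2$ and give $-\ln p_n(h)\ge \text{const}\cdot n/a_h$. We can afford more: starting the tower $i$ levels lower multiplies $nx$ by at least a constant times $\lambda^i$, at the cost of $D_{h-1}(x)\le e_{i+\ell}(1)$. This is allowed while the tower is below a small multiple of $y$, that is, for $i$ up to $\ln^*y-O(1)$. So take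
$$s=h-K+\ell+2,\qquad x=\frac1{2A_s}\le\frac12 .$$
Here $1\le s\le h-1$, because $h-K\ge1$ and $K\ge\ell+3$. Since $h-1=s+(K-3-\ell)$, Lemma 3(a) gives $D_{h-1}(x)\le e_{K-3}(1)<\ln\ln y$, the last step because $y>e_{K-1}(1)$. On the other hand $nx\ge n/(2A_h)\ge y/(2C_1)$. Requiring $\ln\ln y\le y/(12C_1)$ for $y\ge y_0$, we get $D_{h-1}(x)\le\frac16nx$.

**Step 3: conclude.** By (8), Lemma 2 and $a_s\le e^{\ell+2}a_{h-K}$,
$$-\ln p_n(h)\ge\frac{nx}6=\frac n{12A_s}\ge\frac n{12C_1a_s}\ge\frac n{12C_1e^{\ell+2}\,a_{h-K}} .$$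
This is the lower bound of Theorem 2.

## 7. Upper bound for $-\ln p_n(h)$: tilting, and the variance

We now need a lower bound on a single coefficient of $F_h$. For $r>0$ let $\mu_r$ be the probability measure on $\{1,2,\dots\}$ with $\mu_r(m)=p_m(h)r^m/F_h(r)$. Its mean is $rF_h'(r)/F_h(r)$, and its variance is $r\frac d{dr}$ of its mean: indeed
$$r\frac d{dr}\,\frac{\sum mp_mr^m}{\sum p_mr^m}=\frac{\sum m^2p_mr^m}{\sum p_mr^m}-\Big(\frac{\sum mp_mr^m}{\sum p_mr^m}\Big)^2 .$$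
By (2), applied at levels $h$ and $h-1$,
$$\text{mean}(\mu_r)=1+F_{h-1}(r),\qquad\text{variance}(\mu_r)=F_{h-1}(r)\,\big(1+F_{h-2}(r)\big)\qquad(h\ge2).\tag{9}$$
For $h=1$ the measure is that of $1+$Poisson$(r)$, with mean $1+r=1+F_0(r)$.

Choose $r$ with mean about $2n$. If $\mu_r$ has most of its mass in $[n+1,3n+1]$, the bound $p_m(h)\le p_n(h)$ for $m\ge n$ turns this into a lower bound on $p_n(h)$. But the obvious estimate $F_{h-2}\le F_{h-1}=2n$ bounds the variance only by $2n(1+2n)$, and Chebyshev's inequality at distance $n$ then says nothing. We need $F_{h-2}(r)=o(n)$, with a rate that depends on $y$ alone. Step 2 below proves this.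

Since $F_{h-1}(1)=A_{h-1}\le A_h\le C_1n/y<2n$, and $F_{h-1}$ is increasing and unbounded on $[1,\infty)$, there is a unique $r=1+x>1$ with $F_{h-1}(r)=2n$.

**Step 1: $x\le L/A_{h-K}\le L$.** This locates $r$. Let $X=L/A_{h-K}$. Lemma 3(b) with $s=h-K\ge1$ and $i=K-2$ gives $D_{h-2}(X)\ge e_K(1)\ge y$. Further,
$$A_{h-1}\ge\frac{a_{h-1}}{C_1}\ge\frac{a_h}{eC_1}=\frac n{eC_1y} .$$
So by (6), $F_{h-1}(1+X)\ge A_{h-1}e^y\ge\frac{e^y}{eC_1y}\,n\ge2n$, where we require $e^y\ge2eC_1y$ for $y\ge y_0$. Hence $x\le X$.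

**Step 2: $F_{h-2}(r)\le\eta(y)\,n$, where $\eta(y)\to0$ as $y\to\infty$ and $\eta$ depends only on $y$.** The idea is that all the increments $D_j(x)$, $j\le h-2$, are at most about $\ln y$; and a convex function whose increment is small cannot have a derivative that jumps much from one level to the next.

*Bound on the increments.* Let $\Lambda=\ln(2eC_1y)$. By (6), $e^{D_{h-2}(x)}=\frac{2n}{rA_{h-1}}\le2eC_1y$, so $D_{h-2}(x)\le\Lambda$. As $G_j'\le G_{h-2}'$ on $[1,\infty)$ for $j\le h-2$, we get $D_j(x)\le\Lambda$ for all $j\le h-2$.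

*One level to the next.* Let $1\le j\le h-2$ with $2xA_{j-1}\ge1$. Put $\delta=\frac1{2G_{j-1}'(r)}$. Then $\delta\le\frac1{2A_{j-1}}\le x$. For $t\in[x-\delta,x]$, since $G_{j-1}'$ is nondecreasing,
$$\ln G_j'(1+t)=G_{j-1}(1+t)\ge G_{j-1}(r)-\delta G_{j-1}'(r)=\ln G_j'(r)-\tfrac12 .$$
Integrating $G_j'(1+t)$ over $[x-\delta,x]$ gives $\Lambda\ge D_j(x)\ge\delta e^{-1/2}G_j'(r)$. As $2e^{1/2}\le4$,
$$G_j'(r)\le4\Lambda\,G_{j-1}'(r)\qquad(1\le j\le h-2,\ 2xA_{j-1}\ge1).\tag{10}$$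

*The last quiet level.* Let
$$\sigma=\max\big(\{0\}\cup\{1\le j\le h-2:\ 2xA_j\le1\}\big).$$
By Step 1 and (7), for $1\le j\le h-K$,
$$2xA_j\le2L\,\frac{A_j}{A_{h-K}}\le2LC_1^2\lambda^{-(h-K-j)} .$$
Let $\kappa\ge0$ be an absolute integer with $2LC_1^2\lambda^{-\kappa}\le1$. If $h-K-\kappa\ge1$, then $j=h-K-\kappa$ satisfies $2xA_j\le1$ (and $j\le h-2$); otherwise $h-K-\kappa\le0$. In both cases $\sigma\ge h-K-\kappa$. Moreover $D_\sigma(x)\le L$: if $\sigma\ge1$ then $D_\sigma(x)\le2\le L$ by Lemma 1(b), and if $\sigma=0$ then $D_0(x)=x\le L$. Hence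
$$G_{\sigma+1}'(r)=A_{\sigma+1}e^{D_\sigma(x)}\le e^LA_{\sigma+1}\le e^LA_h .$$

*Climbing from $\sigma+1$ to $h-2$.* If $\sigma\le h-3$, apply (10) for $j=\sigma+2,\dots,h-2$; this is legitimate because $j-1>\sigma$ forces $2xA_{j-1}>1$. There are $h-3-\sigma\le K+\kappa$ applications. If $\sigma=h-2$, use $G_{h-2}'(r)\le G_{h-1}'(r)=G_{\sigma+1}'(r)$. As $4\Lambda\ge1$, in both cases
$$F_{h-2}(r)=rG_{h-2}'(r)\le(1+L)e^L(4\Lambda)^{K+\kappa}A_h\le\eta(y)\,n,\qquad\eta(y)=(1+L)e^LC_1\,\frac{\big(4\ln(2eC_1y)\big)^{\ln^*y+\kappa}}y .$$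
Since $\ln^*y\le2+\ln\ln y$, we have $(\ln^*y+\kappa)\ln(4\ln(2eC_1y))=O((\ln\ln y)^2)=o(\ln y)$, so $\eta(y)\to0$.

**Step 3: Chebyshev and monotonicity.** By (9), $\mu_r$ has mean $1+2n$ and variance $2n(1+F_{h-2}(r))\le n^2\big(\frac2n+2\eta(y)\big)$. Since $a_h\ge1$ we have $n\ge y$. We require $\frac2y+2\eta(y)\le\frac14$ for $y\ge y_0$, so the variance is at most $n^2/4$, and Chebyshev's inequality gives $\mu_r([n+1,3n+1])\ge\frac34$. There are $2n+1\le3n$ integers in this interval, so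
$$\tfrac34A_h\le\tfrac34F_h(r)\le\sum_{m=n+1}^{3n+1}p_m(h)r^m\le3n\,p_n(h)\,r^{3n+1}\le3n\,p_n(h)\,r^{4n} .$$
Taking logarithms, with $\ln r\le x$ and $n/A_h\le C_1y$,
$$-\ln p_n(h)\le4nx+\ln(4C_1y).$$
Require $\ln(4C_1y)\le y$ for $y\ge y_0$. By Step 1, Lemma 2 and $y=n/a_h\le n/a_{h-K}$,
$$-\ln p_n(h)\le\frac{4Ln}{A_{h-K}}+y\le\frac{4LC_1n}{a_{h-K}}+\frac n{a_h}\le(4LC_1+1)\,\frac n{a_{h-K}} .$$
This proves Theorem 2, and with it Theorem 1. $\blacksquare$

## 8. The sharp constant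

We prove Theorem 3. The two halves above lose constants because the window $[n/2,n]$ and the target mean $2n$ are crude. We replace them by $[(1-\delta)n,n]$ and $(1+\delta)n$. This works because near the right point the function $G_{h-1}'$ is very steep.

Let $y\to\infty$ with $h\ge\ln^*y+1$; then $h\to\infty$ too. Take $y\ge y_0$. All $o(1)$ below depend on $y$ only (and on a fixed $\delta\in(0,\frac12)$), which gives the uniformity in $h$. Let $r=1+x$ solve $F_{h-1}(r)=n$. By (3) this reads $re^{G_{h-2}(r)}=n$, that is, $\ln r+G_{h-2}(r)=\ln n$. The left side is increasing in $r>0$, so the solution is unique, and it exceeds $1$ because $A_{h-1}\le C_1n/y<n$. So $r=r_{n,h}$. It lies below the solution of $F_{h-1}=2n$, so Step 1 of Section 7 gives $x\le L/A_{h-\ln^*y}\le L$. Put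
$$\tau=xA_{h-2},\qquad C_L=\sup_{0<u\le L}\frac u{\ln(1+u)}<\infty .$$

**Step 1: $\tau\to\infty$.** The point $x$ is far beyond the quiet range of level $h-2$. Fix $i\ge0$ and let $y$ be so large that $h-2-i\ge1$. If $x\le\frac1{2A_{h-2-i}}$, then $x\le\frac12$, and Lemma 3(a) with $s=h-2-i$ gives $D_{h-2}(x)\le e_{i+\ell}(1)$. By (6),
$$n=F_{h-1}(1+x)\le2A_{h-1}\exp\big(e_{i+\ell}(1)\big)\le2C_1\exp\big(e_{i+\ell}(1)\big)\,\frac ny,$$
which is impossible for $y$ large. So for $y\ge y(i)$, by (7),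
$$\tau\ge\frac{A_{h-2}}{2A_{h-2-i}}\ge\frac{\lambda^i}{2C_1^2},$$
and $i$ is arbitrary.

**Step 2: steepness.** On $[1,\infty)$ we have $G_{h-2}'\ge A_{h-2}$, so moving the argument by $\delta x$ changes $G_{h-2}$ by at least $\delta xA_{h-2}=\delta\tau$. As $G_{h-1}'=e^{G_{h-2}}$,
$$G_{h-1}'\big(1+(1-\delta)x\big)\le e^{-\delta\tau}G_{h-1}'(1+x),\qquad G_{h-1}'\big(1+(1+\delta)x\big)\ge e^{\delta\tau}G_{h-1}'(1+x).$$
Also $G_{h-1}'(1+x)=F_{h-1}(r)/r=n/r\le n$. Split the integral at $(1-\delta)x$: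
$$D_{h-1}(x)=\int_0^xG_{h-1}'(1+t)\,dt\le(e^{-\delta\tau}+\delta)\,xn\le(\delta+o(1))\,C_L\,n\ln r .$$

**Step 3: $-\ln p_n(h)\ge(1-o(1))n\ln r$.** The interval $[(1-\delta)n,n]$ contains $\lfloor\delta n\rfloor+1\ge\delta n$ integers, so $F_h(r)\ge\delta n\,p_n(h)\,r^{(1-\delta)n}$. With $F_h(r)=rA_he^{D_{h-1}(x)}$,
$$-\ln p_n(h)\ge(1-\delta)\,n\ln r-D_{h-1}(x)-\ln\frac{rA_h}{\delta n} .$$
Since $\frac{rA_h}{\delta n}\le\frac{(1+L)C_1}{\delta y}$, the last logarithm is at most $0$ for $y$ large. By Step 2,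
$$\liminf\frac{-\ln p_n(h)}{n\ln r}\ge1-\delta-\delta C_L,$$
and $\delta\to0$ gives $\liminf\ge1$.

**Step 4: the tilting point for mean $(1+\delta)n$.** Let $r_\delta$ solve $F_{h-1}(r_\delta)=(1+\delta)n$; then $r_\delta>r>1$. Since $F_{h-1}(z)=zG_{h-1}'(z)$, Step 2 gives $F_{h-1}(1+(1+\delta)x)\ge e^{\delta\tau}n\ge(1+\delta)n$ for $y$ large. Hence, with Bernoulli's inequality,
$$r_\delta\le1+(1+\delta)x\le(1+x)^{1+\delta}=r^{1+\delta} .$$

**Step 5: $-\ln p_n(h)\le(1+o(1))n\ln r$.** By (9), $\mu_{r_\delta}$ has mean $1+(1+\delta)n$ and variance $(1+\delta)n(1+F_{h-2}(r_\delta))$. As $r_\delta$ is below the solution of $F_{h-1}=2n$, Step 2 of Section 7 gives $F_{h-2}(r_\delta)\le\eta(y)n$; together with $n\ge y$, the variance is $o(n^2)$. By Chebyshev's inequality at distance $\delta n$, at least half of the mass lies in $[n+1,(1+2\delta)n+1]$ for $y$ large. This interval contains at most $2\delta n+2$ integers, all at least $n$, so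
$$\tfrac12A_h\le\tfrac12F_h(r_\delta)\le p_n(h)\,(2\delta n+2)\,r_\delta^{(1+2\delta)n+1} .$$
Since $2\delta n+2\le4n$ and $n/A_h\le C_1y$, Step 4 yields
$$-\ln p_n(h)\le(1+\delta)\big((1+2\delta)n+1\big)\ln r+\ln(8C_1y).$$
The last term is negligible: $A_{h-2}\le A_h\le C_1n/y$, so
$$n\ln r\ge\frac{nx}{C_L}=\frac{n\tau}{C_LA_{h-2}}\ge\frac{y\tau}{C_LC_1},$$
and $\ln(8C_1y)=o(y\tau)$. Thus $\limsup\frac{-\ln p_n(h)}{n\ln r}\le(1+\delta)(1+2\delta)$. Letting $\delta\to0$, and combining with Step 3, we obtain $-\ln p_n(h)=(1+o(1))\,n\ln r_{n,h}$.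

**Step 6: the case $h=\lfloor\alpha e\ln n\rfloor$.** Here $y\to\infty$ and $h\ge\ln^*y+1$ for large $n$, as in Section 2, and $h-\ln^*y\to\infty$. So $x\le L/A_{h-\ln^*y}\to0$, which gives $\ln r_{n,h}\sim r_{n,h}-1$ and $-\ln\mathbf P(H_n\le\alpha e\ln n)\sim n(r_{n,h}-1)$. Dividing by $n^{1-\alpha}(\ln n)^{-3/(2e)}$, as (5) prescribes,
$$\omega_\alpha(n)\sim(r_{n,h}-1)\,n^\alpha(\ln n)^{3/(2e)} .\qquad\blacksquare$$
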